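# A square root of a logarithm in the stationary AKPZ equation

## 1. At most one pair of momenta is high

Fix an integer $N\ge 1$ and a number $\lambda>0$, and put
$$\mathbb M=\{k\in\mathbb Z^2/N:\ 0<|k|\le 1\},\qquad \kappa=\frac{\lambda}{2\pi N}.$$
Elements of $\mathbb M$ are called momenta. For nonzero $\ell,m$ let
$$c(\ell,m)=\ell_2m_2-\ell_1m_1,\qquad \chi(\ell,m)=\frac{c(\ell,m)}{|\ell||m|},\qquad w(\ell,m)=|\ell+m|\,\chi(\ell,m).$$
Since $c(\ell,m)=\ell\cdot\sigma m$ with the isometry $\sigma=\mathrm{diag}(-1,1)$, we have $|c(\ell,m)|\le|\ell||m|$ and $|\chi|\le 1$. Both $\chi$ and $w$ are symmetric, and $w(-\ell,-m)=w(\ell,m)$.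

A configuration is a point $k=(k_1,\dots,k_n)\in\mathbb M^n$, and its energy is $E(k)=\frac12\sum_i|k_i|^2$. On symmetric functions $\psi:\mathbb M^n\to\mathbb C$ we use the norm $\|\psi\|^2=\sum_{k\in\mathbb M^n}|\psi(k)|^2$; all inner products in these notes are conjugate-linear in the first slot. Given $p\in\mathbb M^{n+1}$ and a pair $\{i,j\}$ with $p_i+p_j\in\mathbb M$, let $p^{ij}$ be the configuration of $n$ momenta in which $p_i,p_j$ are replaced by $p_i+p_j$. The order of its entries does not matter, because we only evaluate symmetric functions on it. The merging operator takes functions of $n$ momenta to functions of $n+1$ momenta: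
$$(A_+\psi)(p)=\frac{2\kappa}{\sqrt{n+1}}\sum_{i<j}w(p_i,p_j)\,\psi(p^{ij}),\tag{1.1}$$
where, here and below, only pairs with $p_i+p_j\in\mathbb M$ occur. In the other direction, for $\ell,m\in\mathbb M$ with $\ell+m=k_i$, let $k^{i\to(\ell,m)}$ be the configuration in which $k_i$ is replaced by the two momenta $\ell,m$. Its energy is
$$E'=E(k)-\tfrac12|k_i|^2+\tfrac12|\ell|^2+\tfrac12|k_i-\ell|^2=E(k)+|\ell|^2-k_i\cdot\ell .\tag{1.2}$$
We shall often use
$$E(p^{ij})\le 2E(p),\qquad |k_i|\le\sqrt{2E(k)},\qquad E(k)\ge N^{-2}\ \text{ if } n\ge2 .\tag{1.3}$$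
The first holds because $|p_i+p_j|^2\le2|p_i|^2+2|p_j|^2$, the third because every momentum has length at least $1/N$.

**Definition (high and low pairs).** A pair $\{i,j\}$ of $p$ with $p_i+p_j\in\mathbb M$ is high if $E(p)\ge 100\,E(p^{ij})$, and low otherwise. For $n\ge 2$ we split $A_+=A^{\mathrm{hi}}+A^{\mathrm{lo}}$ on functions of $n$ momenta: $A^{\mathrm{hi}}$ keeps the high pairs in (1.1), and $A^{\mathrm{lo}}$ keeps the low pairs.

For example, let $s=1/N$ with $N\ge 21$ and $p=\big((20s,0),(-19s,0),(0,s)\big)$, so that $E(p)=\frac12(400+361+1)s^2=381s^2$. Merging the first two momenta gives $(s,0),(0,s)$, of energy $s^2$: this pair is high. Merging the first and third gives $(20s,s),(-19s,0)$, of energy $\frac12(401+361)s^2=381s^2$, and merging the second and third gives $(-19s,s),(20s,0)$, of energy $\frac12(362+400)s^2=381s^2$: both pairs are low. A high pair consists of two large, nearly opposite momenta that almost cancel. The configuration $\big((s,0),(2s,0),(4s,0)\big)$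 has no high pair.

**Lemma 1.** Every configuration has at most one high pair.

*Proof.* Suppose $\{i,j\}\ne\{i',j'\}$ are both high; we may assume $i\notin\{i',j'\}$. Write $E=E(p)>0$. The momentum $p_i$ survives in $p^{i'j'}$, so $\frac12|p_i|^2\le E(p^{i'j'})\le E/100$. The momentum $p_i+p_j$ is present in $p^{ij}$, so $\frac12|p_i+p_j|^2\le E/100$. Hence $|p_j|\le|p_i+p_j|+|p_i|\le2\sqrt{2E/100}$ and $\frac12|p_j|^2\le4E/100$. All other momenta are present in $p^{ij}$, so their total energy is at most $E/100$. Adding up, $E\le(1+4+1)E/100<E$, a contradiction. $\square$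

**Lemma 2.** Let $\psi,\psi'$ be symmetric functions of $n$ momenta and let $f(p;\{i,j\})\ge0$ be unchanged when the particles are relabelled. Then
$$\frac{4\kappa^2}{n+1}\sum_{p\in\mathbb M^{n+1}}\sum_{i<j}f(p;\{i,j\})\,\overline{\psi'(p^{ij})}\psi(p^{ij})=\sum_{k\in\mathbb M^n}\overline{\psi'(k)}\psi(k)\sum_{i=1}^n2\kappa^2\sum_{\ell+m=k_i}f\big(k^{i\to(\ell,m)};\{\ell,m\}\big).\tag{1.4}$$

*Proof.* On the left, the $\binom{n+1}2$ pairs contribute equally by symmetry, so the left side is $2\kappa^2n$ times the sum over $p$ of the term of the pair $\{1,2\}$. Grouping the $p$'s by $k=(p_1+p_2,p_3,\dots,p_{n+1})$ gives $2\kappa^2n\sum_k\overline{\psi'(k)}\psi(k)\sum_{\ell+m=k_1}f$. On the right, the $n$ values of $i$ contribute equally, which gives the same expression. $\square$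

**Lemma 3.** Let $n\ge2$ and let $F\ge0$ be a symmetric function of configurations, acting by multiplication. On functions of $n$ momenta, $A^{\mathrm{hi}*}FA^{\mathrm{hi}}$ is multiplication by
$$M_F(k)=\sum_{i=1}^n2\kappa^2\sum_{\ell+m=k_i}w(\ell,m)^2\,F\big(k^{i\to(\ell,m)}\big)\,\mathbf 1_{E'\ge100E(k)} .$$

*Proof.* Expanding both factors,
$$\langle A^{\mathrm{hi}}\psi',FA^{\mathrm{hi}}\psi\rangle=\frac{4\kappa^2}{n+1}\sum_pF(p)\sum_{\{i,j\},\{i',j'\}\ \mathrm{high}}w(p_i,p_j)w(p_{i'},p_{j'})\overline{\psi'(p^{ij})}\psi(p^{i'j'}).$$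
By Lemma 1 only $\{i,j\}=\{i',j'\}$ occurs. Then (1.4) with $f=F\,w^2\,\mathbf 1_{\mathrm{high}}$ gives $\sum_k\overline{\psi'(k)}M_F(k)\psi(k)$. $\square$

Here is what this is for. The generator of the equation studied below acts on functions of finitely many momenta as $-E+A_+-A_+^*$, and the quantity we want is read off from the solution of $(\mu+E-A_++A_+^*)u=v$, where $v$ is a function of two momenta. Suppose for a moment that $A_+$ is replaced by $A^{\mathrm{hi}}$, and try $b_2=Fv$, $b_{n+1}=FA^{\mathrm{hi}}b_n$. By Lemma 3, $A^{\mathrm{hi}*}b_{n+1}=M_Fb_n$, so the two-momenta component of the equation reads $(\mu+E+M_F)b_2=v$, and the $n$-th reads $(\mu+E+M_F)b_n=A^{\mathrm{hi}}b_{n-1}$ for $n\ge 3$. Both hold exactly if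
$$\frac1F=\mu+E+M_F .\tag{1.5}$$
An operator equation on infinitely many levels has become one scalar equation. We shall see that (1.5) is solved, up to relative errors $O(\lambda^2)$, by an explicit $F$ containing the square root of a logarithm, and that the low pairs do little harm when $\lambda$ is small.

## 2. The AKPZ equation, its diffusivity, and the exponents $\delta$ and $1-\delta$

Let $\mathbb T^2_N=\mathbb R^2/(2\pi N\mathbb Z)^2$ and let $\Pi_1$ be the Fourier projection that keeps the modes $|k|\le1$; this cut-off does not depend on $N$. The regularised anisotropic KPZ (AKPZ) equation on $\mathbb R_+\times\mathbb T_N^2$ is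
$$\partial_tH_N=\tfrac12\Delta H_N+\lambda\,\mathcal N_N[H_N]+\xi,\qquad\mathcal N_N[H]=\Pi_1\big[(\Pi_1\partial_1H)^2-(\Pi_1\partial_2H)^2\big],$$
with $\xi$ space-time white noise. It is the formal regularisation of $\partial_tH=\frac12\Delta H+\lambda((\partial_1H)^2-(\partial_2H)^2)+\xi$, and $N\to\infty$ is the infinite-volume limit.

The Gaussian free field is the centred Gaussian field whose nonzero Fourier modes are independent (up to the reality condition) with variance proportional to $|k|^{-2}$, normalised to be invariant for the linear equation $\lambda=0$. It is also invariant for the dynamics above. $H_N$ is the stationary solution started from it, with the zero mode of $H_N(0)$ set to $0$; increments do not depend on this choice, because the nonlinearity sees only $\nabla H$.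

The diffusion coefficient and its Laplace transform are
$$D_N(t)=1+\frac{2\lambda^2}t\int_0^t\!\int_0^s\!\int_{\mathbb T_N^2}\mathbb E\big[\mathcal N_N[H_N](r,x)\,\mathcal N_N[H_N](0,0)\big]dx\,dr\,ds,\qquad\mathcal D_N(\mu)=\int_0^\infty e^{-\mu t}\,t\,D_N(t)\,dt .$$
If $D_N$ were a constant $D$, then $\mu^2\mathcal D_N(\mu)=D$; so $\mu^2\mathcal D_N(\mu)$ is an averaged diffusivity at time scale $1/\mu$.

The following two theorems are known and are taken from Giuseppe Cannizzaro, Dirk Erhard, Fabio Toninelli, "The stationary AKPZ equation: logarithmic superdiffusivity", arXiv:2007.12203 (2020).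

**Theorem BD.** There exist $\delta\in(0,1/2]$ and constants $0<c<C$, depending on $\lambda$ but not on $\mu$, such that for all $\mu\in(0,1]$
$$c\big(\log(1+1/\mu)\big)^\delta\le\liminf_{N\to\infty}\mu^2\mathcal D_N(\mu)\le\limsup_{N\to\infty}\mu^2\mathcal D_N(\mu)\le C\big(\log(1+1/\mu)\big)^{1-\delta}.$$
The constant $\delta$ depends on $\lambda$ and is bounded away from $0$ for small $\lambda$.

For the second theorem let $H_N^\varepsilon(t,x)=H_N(t/\varepsilon^2,x/\varepsilon)$ on the torus of side $2\pi N\varepsilon$. For a smooth compactly supported $\phi$ on $\mathbb R^2$ (periodised for $N$ large) write $H_N^\varepsilon(t)[\phi]=\int H_N^\varepsilon(t,x)\phi(x)dx$ and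
$$V^{\varepsilon,N}_\phi(t)=\mathbb E\big[(H^\varepsilon_N(t)[\phi]-H^\varepsilon_N(0)[\phi])^2\big],\qquad\mathcal V^{\varepsilon,N}_\phi(\mu)=\mu\int_0^\infty e^{-\mu t}V_\phi^{\varepsilon,N}(t)dt .$$

**Theorem main2.** Let $\lambda>0$ and let $\delta\in(0,1/2]$ be as in Theorem BD.

(i) If $\int\phi\ne0$ and $1\le\mu\le1/\varepsilon$, then for all $\varepsilon>0$ small enough
$$\liminf_{N\to\infty}\mathcal V_\phi^{\varepsilon,N}(\mu)\ge c_\phi\log\Big(c_\phi\frac{(1+\lambda^2\log(1+\frac1{\varepsilon^2\mu}))^\delta}{\mu}\Big)$$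
for some $c_\phi>0$ that does not depend on $\varepsilon,\mu$.

(ii) If $\int\phi=0$, there is $a_\phi>0$ such that whenever $a_\phi\le\mu=\mu(\varepsilon)\le(\log(1/\varepsilon))^\delta$,
$$\liminf_{\varepsilon\to0}\liminf_{N\to\infty}\mathcal V_\phi^{\varepsilon,N}(\mu)\ge c_\phi>0 .$$

(iii) There is $c>0$, independent of $\phi,\varepsilon,\mu$, such that
$$\limsup_{N\to\infty}\mathcal V_\phi^{\varepsilon,N}(\mu)\le\frac c\mu\Big[1+\lambda^2\log\Big(1+\frac1{\varepsilon^2\mu}\Big)\Big]^{1-\delta}\|\phi\|_{L^2(\mathbb R^2)}^2 .$$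

The conjecture is: "The optimal value of $\delta$ for which the statements of Theorems BD and main2 hold is $\delta=1/2$." Optimal means the largest $\delta$ for which all the displayed bounds hold together, with paired exponents $\delta$ and $1-\delta$. No $\delta>\frac12$ is admissible in Theorem BD: $cL^\delta\le CL^{1-\delta}$ for all large $L=\log(1+1/\mu)$ forces $\delta\le\frac12$. So the question is whether, for every $\lambda>0$, everything holds with $\delta=\frac12$, with constants that may depend on $\lambda$ (and on $\phi$ where indicated) but not on $N,\mu,\varepsilon$. The answer is yes.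

Throughout, $C$ is an absolute constant that may change from line to line; other dependencies are shown by subscripts. Let
$$G_\lambda(s)=\sqrt{1+\tfrac{\lambda^2}\pi\log(1+1/s)}\quad(s>0),\qquad e_p=\max(|p|^2,N^{-2}).$$
Write $H_N=\sum_{k\in\mathbb Z^2/N}\hat H_ke_k$ with $e_k(x)=e^{ik\cdot x}/(2\pi N)$, and $\eta_k=|k|\hat H_k$. For $p\in\mathbb Z^2/N$ with $|p|\le1$, Lemma 5 below produces a real number $\widehat D_N(\mu,p)=\widehat D_{N,\lambda}(\mu,p)\ge 1$ with
$$\mu^2\mathcal D_N(\mu)=\widehat D_N(\mu,0),\qquad\int_0^\infty e^{-\mu t}\,\mathbb E\big[\overline{\eta_p(0)}\eta_p(t)\big]dt=\frac1{\mu+\frac12|p|^2\widehat D_N(\mu,p)}\quad(p\ne0).\tag{2.1}$$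
For $|p|>1$ we set $\widehat D_N:=1$. So $\widehat D_N(\mu,p)$ is a diffusivity that depends on time scale and wave number.

**Theorem 1.** For every $\lambda>0$, Theorem BD and Theorem main2 (i), (ii), (iii) hold with $\delta=1/2$. (In (ii), of course, $\phi\not\equiv0$.)

**Theorem 2.** (a) There are absolute constants $\lambda_0\in(0,1]$ and $C_0$ with $C_0\lambda_0^2\le\frac12$ such that for $0<\lambda\le\lambda_0$, all $\mu>0$, $N\ge1$, $|p|\le1$,
$$|\widehat D_N(\mu,p)-G_\lambda(\mu+e_p)|\le C_0\lambda^2\,G_\lambda(\mu+e_p).$$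
(b) For every $\lambda>0$, with $\Lambda=\max(1,\lambda/\lambda_0)$,
$$\tfrac1{2\Lambda}G_\lambda(\mu+e_p)\le\widehat D_N(\mu,p)\le\tfrac32\Lambda^2G_\lambda(\mu+e_p).$$

**Theorem 3.** Let $\lambda>0$ and $X=G_\lambda(\varepsilon^2\mu)$, $\varepsilon\in(0,1]$, $\mu\ge1$. If $\int\phi\ne0$, then
$$c\log(1+cX/\mu)\le\liminf_N\mathcal V_\phi^{\varepsilon,N}(\mu)\le\limsup_N\mathcal V^{\varepsilon,N}_\phi(\mu)\le C'\log(1+C'X/\mu).$$
If $\int\phi=0$, $\phi\not\equiv0$, the same holds with the outer terms replaced by $c\frac X{\mu+X}$ and $C'\frac X{\mu+X}$. Here $c,C'>0$ depend only on $\phi,\lambda$. In particular, for $\int\phi=0$ and $\mu(\varepsilon)\ge1$: if $\mu(\varepsilon)/(\log\frac1\varepsilon)^{1/2}\to\infty$ then $\limsup_N\mathcal V_\phi^{\varepsilon,N}(\mu(\varepsilon))\to0$, so the window in (ii) with $\delta=1/2$ is sharp.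

**Theorem 4.** For every $\lambda>0$ there are $0<c_\lambda<C_\lambda$ and $T_\lambda$ such that for $T\ge T_\lambda$ and $N^2\ge T$: $D_N(T)\le C_\lambda\sqrt{\log T}$ and $c_\lambda\sqrt{\log T}\le T^{-2}\int_0^TtD_N(t)dt\le C_\lambda\sqrt{\log T}$.

For small $\lambda$, Theorem 2(a) with $p=0$ says $\mu^2\mathcal D_N(\mu)=(1+O(\lambda^2))\sqrt{1+\frac{\lambda^2}\pi\log(1+\frac1{\mu+N^{-2}})}$. For fixed $\lambda$, not assumed small, only the order $\sqrt{\log(1/\mu)}$ is proved. It is not claimed that $\mu^2\mathcal D_N(\mu)/\sqrt{\log(1/\mu)}$ converges.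

## 3. Fourier modes, ladder operators and the generator

**Step 1: the equation in Fourier modes.** The purpose is to reduce the equation to a finite-dimensional diffusion. Since $\partial_a$ multiplies $\hat H_k$ by $ik_a$ and $e_\ell e_m=e_{\ell+m}/(2\pi N)$,
$$\lambda\widehat{\mathcal N}_k=\kappa\sum_{\ell+m=k;\ \ell,m\in\mathbb M}\chi(\ell,m)\eta_\ell\eta_m\quad(|k|\le1),\qquad\widehat{\mathcal N}_k=0\quad(|k|>1).$$
Hence for $k\in\mathbb M$
$$d\eta_k=\Big(-\tfrac12|k|^2\eta_k+\kappa\sum_{\ell+m=k}w(\ell,m)\eta_\ell\eta_m\Big)dt+|k|\,dB_k,$$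
with complex Brownian motions, $B_{-k}=\overline{B_k}$, $d\langle B_k,B_{-k}\rangle=dt$. So $Z=(\eta_k)_{k\in\mathbb M}$ is an autonomous diffusion on $\{x_{-k}=\bar x_k\}\cong\mathbb R^d$. Modes with $|k|>1$ are independent Ornstein–Uhlenbeck processes, and $d\hat H_0=\lambda\widehat{\mathcal N}_0dt+dB_0$ with $B_0$ independent of $Z$.

For $\lambda=0$ the stationary variance of $\eta_k$ is $|k|^2/|k|^2=1$. So the stationary law $\pi$ of $Z$ is Gaussian with $\mathbb E|\eta_k|^2=1$ and density proportional to $e^{-|x|^2/2}$, $|x|^2=\sum_{k\in\mathbb M}|x_k|^2$. In real coordinates: choose one of each $\pm k$ and write $\eta_k=(\xi_k+i\zeta_k)/\sqrt2$; the $\xi_k,\zeta_k$ are independent standard Gaussians, $\partial_{\eta_k}=(\partial_{\xi_k}-i\partial_{\zeta_k})/\sqrt2$ and $\partial_{\eta_{-k}}=(\partial_{\xi_k}+i\partial_{\zeta_k})/\sqrt2$.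

**Step 2: ladder operators.** They turn the generator into an operator on functions of momenta. Let $\mathcal P$ be the space of complex polynomials in $(\eta_k)_{k\in\mathbb M}$ and
$$a_k=\partial_{\eta_k},\qquad a_k^\dagger=\eta_k-\partial_{\eta_{-k}},\qquad\text{so}\quad\eta_k=a_k^\dagger+a_{-k},\quad[a_k,a_{k'}^\dagger]=\delta_{kk'} .$$
Gaussian integration by parts reads $\mathbb E[\partial_{\eta_k}f]=\mathbb E[\eta_{-k}f]$. Applied to $\bar fg$, and with $\partial_{\eta_k}\bar f=\overline{\partial_{\eta_{-k}}f}$, it gives $\langle f,a_kg\rangle=\mathbb E[\eta_{-k}\bar fg]-\mathbb E[\overline{\partial_{\eta_{-k}}f}\,g]=\langle a_k^\dagger f,g\rangle$. So $a_k^\dagger$ is the adjoint of $a_k$ in $L^2(\pi)$. By Itô's formula the generator on $\mathcal P$ is $L=L_0+A$ with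
$$L_0=\tfrac12\sum_k|k|^2(\partial_{\eta_k}\partial_{\eta_{-k}}-\eta_k\partial_{\eta_k})=-\tfrac12\sum_k|k|^2a_k^\dagger a_k,$$
$$A=\kappa\sum_{\ell,m,\ell+m\in\mathbb M}w(\ell,m)\eta_\ell\eta_m\partial_{\eta_{\ell+m}}=\kappa\sum w(\ell,m)(a_\ell^\dagger+a_{-\ell})(a_m^\dagger+a_{-m})a_{\ell+m}.$$

**Step 3: a three-momenta identity.** It will show that $A$ is antisymmetric. If $p_1+p_2+p_3=0$, all $p_i\ne0$, then
$$w(p_1,p_2)+w(p_2,p_3)+w(p_3,p_1)=0.\tag{3.1}$$
For a check by hand, take $p_1=p_2=(\frac12,0)$, $p_3=(-1,0)$: the three terms are $1\cdot(-1)$, $\frac12\cdot1$, $\frac12\cdot1$. For the proof, first expand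
$$|m|^2c(\ell,\ell)+|\ell|^2c(m,m)=2(\ell_2^2m_2^2-\ell_1^2m_1^2)=2(\ell\cdot m)\,c(\ell,m).$$
Now write the left side of (3.1) over the common denominator $|p_1||p_2||p_3|$. With $p_3=-p_1-p_2$ the numerator is
$$|p_1+p_2|^2c(p_1,p_2)-|p_1|^2\big(c(p_1,p_2)+c(p_2,p_2)\big)-|p_2|^2\big(c(p_1,p_1)+c(p_1,p_2)\big),$$
which equals $2(p_1\cdot p_2)c(p_1,p_2)-|p_1|^2c(p_2,p_2)-|p_2|^2c(p_1,p_1)=0$. Applying (3.1) to $(q+r,-r,-q)$ and using that $w$ is symmetric and even,
$$w(q+r,-r)+w(q+r,-q)=-w(q,r).\tag{3.2}$$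

**Step 4: normal ordering.** We claim
$$A=A_+-A_+^*,\qquad A_+=\kappa\sum w(\ell,m)a_\ell^\dagger a_m^\dagger a_{\ell+m}.\tag{3.3}$$
Expand $A$. Moving $a_{-\ell}$ past $a_m^\dagger$ costs a commutator only if $\ell+m=0$, which does not occur. The terms $\kappa\sum w(\ell,m)a_{-\ell}a_{-m}a_{\ell+m}$ vanish: the three annihilated momenta sum to zero, so symmetrizing the coefficient over them gives one third of (3.1). The two families with one creator are equal by symmetry and add up to $2\kappa\sum w(\ell,m)a_\ell^\dagger a_{-m}a_{\ell+m}$. Put $q=-m$, $r=\ell+m$, so $\ell=q+r$ and $w(\ell,m)=w(q+r,-q)$. Symmetrizing in $q,r$ and using (3.2), this is $\kappa\sum_{q,r}(w(q+r,-q)+w(q+r,-r))a_{q+r}^\dagger a_qa_r=-\kappa\sum w(q,r)a^\dagger_{q+r}a_qa_r=-A_+^*$. This proves (3.3), so $A$ is antisymmetric on $\mathcal P$.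

**Step 5: geometry of the vector field $A$.** This is needed for non-explosion and for Lemma 4. By (3.1), $A|x|^2=2\kappa\sum w(\ell,m)\eta_\ell\eta_m\eta_{-(\ell+m)}=0$, so the field is tangent to spheres. It is divergence-free because $\ell,m\ne\ell+m$. Since $L|x|^2=\sum|k|^2-\sum|k|^2|x_k|^2$, the diffusion does not explode; and $\pi$ is invariant, as recalled in Section 2.

**Step 6: chaos kernels.** A symmetric $\psi:\mathbb M^n\to\mathbb C$ represents the element
$$\frac1{\sqrt{n!}}\sum_{k\in\mathbb M^n}\psi(k)\,a^\dagger_{k_1}\cdots a^\dagger_{k_n}1$$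
of the $n$-th chaos. The commutation relations give its squared norm $\frac1{n!}\sum_k\sum_\sigma\overline{\psi(k)}\psi(\sigma k)=\sum_k|\psi(k)|^2$. Different chaoses are orthogonal, and they span $\mathcal P$, which is dense in $L^2(\pi)$. For example, $a_k^\dagger a_{-k}^\dagger1=|\eta_k|^2-1$ has the kernel $\psi(k,-k)=\psi(-k,k)=1/\sqrt2$ and norm $1$, in agreement with the variance $1$ of the exponential variable $|\eta_k|^2$.

In this representation $-L_0$ is multiplication by $E$. In $A_+$ the annihilator picks one of the $n$ momenta, so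
$$A_+:\quad\frac{\kappa n}{\sqrt{n!}}\sum w(\ell,m)\psi(\ell+m,k_2,\dots,k_n)\,a^\dagger_\ell a_m^\dagger a^\dagger_{k_2}\cdots a^\dagger_{k_n}1 .$$
The kernel is $\sqrt{n+1}\,n\kappa$ times the symmetrization of $w(p_1,p_2)\psi(p_1+p_2,p_3,\dots)$, and the symmetrization is $\frac2{n(n+1)}\sum_{i<j}w(p_i,p_j)\psi(p^{ij})$. The product is exactly (1.1). So $A_+$ in (3.3) is the merging operator of Section 1, and $L=-E+A_+-A_+^*$.

## 4. Polynomials form a core

A core of a generator is a subspace of its domain on which the restriction of the generator has the full generator as its closure. For the one-dimensional operator $\frac12(\partial_x^2-x\partial_x)$ in Gaussian $L^2$, polynomials are a core: the Hermite polynomials are eigenfunctions, so $\mu$ minus the operator maps polynomials onto polynomials, a dense space. Here $A$ destroys this diagonal structure, and an argument is needed.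

**Lemma 4.** $\mathcal P$ is a core for the $L^2(\pi)$-generator $\mathcal L$ of the semigroup $P_t$ of $Z$; that is, $\mathcal L$ is the closure of $L|_{\mathcal P}$.

*Proof.* By invariance $P_t$ is a strongly continuous contraction semigroup on $L^2(\pi)$. For $f\in\mathcal P$, under the stationary law $f(Z_t)-f(Z_0)-\int_0^tLf(Z_s)ds$ is a square-integrable martingale, as all moments are finite. Hence $P_tf-f=\int_0^tP_sLf\,ds$ in $L^2(\pi)$, and $\mathcal L$ extends $L|_{\mathcal P}$. The operator $L|_{\mathcal P}$ is densely defined and dissipative, since $\mathrm{Re}\langle f,Lf\rangle=\langle f,L_0f\rangle\le0$. By the Lumer–Phillips theorem its closure generates a contraction semigroup once $(\mu-L)\mathcal P$ is dense, and such a generator has no proper extension that is also one. So let $f\in L^2(\pi)$ be orthogonal to $(\mu-L)\mathcal P$; we show $f=0$. As $L$ maps real polynomials to real ones, the real and imaginary parts of $f$ are also orthogonal,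 and we may take $f$ real.

**Step 1: from polynomials to compactly supported test functions.** We show $\int f(\mu-L)\psi\,d\pi=0$ for $\psi\in C_c^\infty(\mathbb R^d)$. Let $\psi_j\in\mathcal P$ be the projection of $\psi$ on chaoses $\le j$. By symmetry of $L_0$, $L_0\psi_j$ is the projection of $L_0\psi\in L^2(\pi)$, so $L_0\psi_j\to L_0\psi$. For $g$ in chaoses $\le j-1$ we have $\langle g,\partial_{\eta_k}\psi\rangle=\langle a_k^\dagger g,\psi\rangle=\langle a_k^\dagger g,\psi_j\rangle=\langle g,\partial_{\eta_k}\psi_j\rangle$, so $\partial_{\eta_k}\psi_j$ is the projection of $\partial_{\eta_k}\psi$ on chaoses $\le j-1$. Let $\mathbf N$ be the number operator (multiplication by $n$ on the $n$-th chaos). From $\eta_k=a_k^\dagger+a_{-k}$ we get $\|\eta_\ell\eta_mg\|\le C\|(1+\mathbf N)g\|$ on $\mathcal P$. Since $\partial_{\eta_k}\psi\in C_c^\infty$ is in the domain of $\mathbf N$, the sequence $\eta_\ell\eta_m\partial_{\eta_{\ell+m}}\psi_j$ is Cauchy. Its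 limit is $\eta_\ell\eta_m\partial_{\eta_{\ell+m}}\psi$, because a subsequence of $\partial_{\eta_{\ell+m}}\psi_j$ converges almost everywhere. Hence $A\psi_j\to A\psi$ and the claim follows.

**Step 2: regularity of $f$.** On $C_c^\infty$, $L_0$ is symmetric with respect to $\pi$. Also $A$ is antisymmetric with respect to $\pi$, because its vector field is divergence-free and annihilates the radial density. So Step 1 says $\mu f-L_0f+Af=0$ in the sense of distributions. The second-order part of $L_0$ is elliptic, since $|k|>0$ for all $k\in\mathbb M$, and the coefficients are smooth. By elliptic regularity $f\in C^\infty$.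

**Step 3: an energy estimate with a radial cut-off.** Let $\theta_\rho=\theta(|x|/\rho)$ with $\theta$ a smooth cut-off equal to $1$ near $0$. Multiply the equation by $\theta_\rho^2f$ and integrate. The $A$ term is $\frac12\int\theta_\rho^2A(f^2)d\pi=-\frac12\int f^2A(\theta_\rho^2)d\pi=0$, since $\theta_\rho$ is radial. Let $\Gamma(f,g)=\frac12\sum|k|^2\partial_{\eta_k}f\,\partial_{\eta_{-k}}g$ and $\Gamma(f)=\Gamma(f,f)$, which is $\ge0$ for real $f$; then $-\int uL_0f\,d\pi=\int\Gamma(u,f)d\pi$ for $u\in C_c^\infty$. With $u=\theta_\rho^2f$,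
$$\mu\int\theta_\rho^2f^2d\pi+\int\theta_\rho^2\Gamma(f)d\pi=-2\int\theta_\rho f\,\Gamma(f,\theta_\rho)d\pi\le\tfrac12\int\theta_\rho^2\Gamma(f)d\pi+2\int f^2\Gamma(\theta_\rho)d\pi .$$
Since $\Gamma(\theta_\rho)\le C\rho^{-2}$ and $f\in L^2(\pi)$, letting $\rho\to\infty$ gives $f=0$. $\square$

Let $R=(\mu-\mathcal L)^{-1}=\int_0^\infty e^{-\mu t}P_t\,dt$. It is real, in the sense that $R\bar f=\overline{Rf}$.

## 5. The diffusivity as a quadratic form of the resolvent

Put $S=\mu-L_0$, that is, multiplication by $\mu+E$. Let $A'$ be the compression of $A$ to chaoses $\ge2$ (drop the first-chaos component of the result); it is antisymmetric on polynomials in chaoses $\ge2$. For $|p|\le1$ let $v_p$ be the element of the second chaos with kernel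
$$v_p(p_1,p_2)=\sqrt2\,\kappa\,\chi(p_1,p_2)\,\mathbf 1_{p_1+p_2=p}.$$

**Lemma 5.** For each $p\in\mathbb Z^2/N$, $|p|\le1$, there are polynomials $y_j$ in chaoses $\ge2$ with $y_j\to y$ and $(S-A')y_j\to v_p$ in $L^2(\pi)$, such that $\tau:=\langle v_p,y\rangle$ is real, $\tau=\lim_j\|S^{1/2}y_j\|^2$, and $\widehat D_N(\mu,p):=1+2\tau$ satisfies (2.1).

*Proof.* $L$ preserves the total momentum $\sum k_i$. It also commutes with the projection on chaos $0$, because $L1=0$ and $A_+^*$ vanishes on the first chaos. So in applying Lemma 4 we may project approximating polynomials to a given momentum sector and remove their constant part.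

**Case $p=0$.** There is no first chaos of momentum $0$, since $0\notin\mathbb M$. We have $\eta_\ell\eta_{-\ell}=a_\ell^\dagger a_{-\ell}^\dagger1+1$ and $\chi(\ell,-\ell)=\cos2\theta_\ell$, where $\theta_\ell$ is the polar angle; this changes sign under rotation by $90^\circ$, so $\sum_\ell\chi(\ell,-\ell)=0$. Hence $\lambda\widehat{\mathcal N}_0=\kappa\sum_\ell\chi(\ell,-\ell)a_\ell^\dagger a_{-\ell}^\dagger1=v_0$. By Lemma 4 choose $y_j\in\mathcal P$ of momentum $0$ without constant part, $y_j\to y=Rv_0$, $(\mu-L)y_j\to v_0$; here $(\mu-L)y_j=(S-A')y_j$. Next, $\int\mathcal N(r,x)dx=2\pi N\widehat{\mathcal N}_0(r)$ and $\mathcal N(0,0)=\frac1{2\pi N}\sum_k\widehat{\mathcal N}_k(0)$, and by translation invariance only $k=0$ correlates with $\widehat{\mathcal N}_0$. So $\int_{\mathbb T^2_N}\mathbb E[\mathcal N(r,x)\mathcal N(0,0)]dx=\mathbb E[\widehat{\mathcal N}_0(r)\widehat{\mathcal N}_0(0)]$. Since $\int_0^\infty e^{-\mu t}\int_0^t\int_0^sq(r)\,dr\,ds\,dt=\mu^{-2}\int_0^\infty e^{-\mu r}q(r)dr$,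 we get $\mu^2\mathcal D_N(\mu)=1+2\langle v_0,Rv_0\rangle=1+2\tau$. It is real because $v_0$ is a real function and $R$ is real.

**Case $p\ne0$.** Let $u=R\eta_p$ and $\beta=\langle\eta_p,u\rangle$, which is the left side of the second formula in (2.1). Choose $u_j\in\mathcal P$ of momentum $p$ with $u_j\to u$, $(\mu-L)u_j\to\eta_p$. The first chaos of momentum $p$ is spanned by $\eta_p$, so $u_j=\beta_j\eta_p+z_j$ with $z_j$ in chaoses $\ge2$ and $\beta_j\to\beta$. By (1.1) with $n=1$, $A_+\eta_p=|p|v_p$. Taking the first-chaos component of $(\mu-L)u_j$, and the rest,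
$$(\mu+\tfrac12|p|^2)\beta_j+|p|\langle v_p,z_j\rangle\to1,\qquad(S-A')z_j-\beta_j|p|v_p\to0 .$$
Moreover $\mu\|u_j\|^2\le\|S^{1/2}u_j\|^2=\mathrm{Re}\langle u_j,(\mu-L)u_j\rangle$, so in the limit $0<\mu\|u\|^2\le\mathrm{Re}\,\beta$ ($R$ is injective). Next, $\beta$ is real. Let $(\sigma x)_k=x_{-k}$. This reflection preserves $\pi$. Composition with it commutes with $L$ on the core $\mathcal P$, because $w(-\ell,-m)=w(\ell,m)$, hence it commutes with $R$. As $\eta_p\circ\sigma=\overline{\eta_p}$ and $R$ is real, $\beta=\langle\overline{\eta_p},R\overline{\eta_p}\rangle=\overline{\langle\eta_p,R\eta_p\rangle}=\bar\beta$. Now put $y_j=z_j/(\beta_j|p|)$ for $j$ large. Then $y_j$ converges, $(S-A')y_j\to v_p$, and the first relation gives $1/\beta=\mu+\frac12|p|^2+|p|^2\tau=\mu+\frac12|p|^2(1+2\tau)$. So $\tau$ is real and (2.1) holds.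

In both cases antisymmetry of $A'$ gives $\|S^{1/2}y_j\|^2=\mathrm{Re}\langle y_j,(S-A')y_j\rangle\to\mathrm{Re}\langle y,v_p\rangle=\tau$. In particular $\tau\ge0$. $\square$

## 6. Four modes, two particles, and the scalar equation behind the square root

**The case $N=1$.** Here $\mathbb M$ consists of $\pm(1,0),\pm(0,1)$. No sum of two of these lies in $\mathbb M$, so $A=0$ and the modes are independent Ornstein–Uhlenbeck processes. On the support of $v_0$ we have $E=1$ and $\chi(\ell,-\ell)=\pm1$, so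
$$\widehat D_1(\mu,0)=1+2\langle v_0,S^{-1}v_0\rangle=1+2\cdot\frac{4\cdot2\kappa^2}{1+\mu}=1+\frac{4\lambda^2}{\pi^2(1+\mu)} .$$
Directly: $\lambda\widehat{\mathcal N}_0=2\kappa(|\eta_{(1,0)}|^2-|\eta_{(0,1)}|^2)$ has variance $8\kappa^2$ and autocorrelation $8\kappa^2e^{-t}$, whose Laplace transform is $8\kappa^2/(1+\mu)$, in agreement.

**Two particles only.** For general $N$, the first thing to try is to drop $A'$ and use $y\approx S^{-1}v_p$. This gives a true upper bound: by Lemma 5, $\tau=\lim\langle v_p,y_j\rangle\le\|S^{-1/2}v_p\|\,\tau^{1/2}$, so $\tau\le\langle v_p,S^{-1}v_p\rangle$. For $p=0$ the two momenta are $\ell,-\ell$ with $E=|\ell|^2$, and as $N\to\infty$ the lattice sum becomes an integral: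
$$2\langle v_0,S^{-1}v_0\rangle=\frac{\lambda^2}{\pi^2N^2}\sum_{\ell\in\mathbb M}\frac{\cos^22\theta_\ell}{\mu+|\ell|^2}\ \longrightarrow\ \frac{\lambda^2}{\pi^2}\cdot\frac\pi2\int_0^1\frac{dx}{\mu+x}=\frac{\lambda^2}{2\pi}\log\Big(1+\frac1\mu\Big).$$
So $\limsup_N\mu^2\mathcal D_N(\mu)\le1+\frac{\lambda^2}{2\pi}\log(1+\frac1\mu)$. This is the first-order expansion of $G_\lambda(\mu)$ in $\lambda^2$, but with the exponent $1$ instead of $\frac12$.

**Where this stops.** With $b=S^{-1}v$ we have $(S-A')b=v-A_+b$, so the residual is $-A_+b$. By Lemma 3 the part of it coming from high pairs has $\|S^{-1/2}A^{\mathrm{hi}}b\|^2=\langle b,M_{1/S}b\rangle$. The remark at the end of Section 10 shows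
$$M_{1/S}(k)=E\Big(\frac{\lambda^2}{2\pi}\log\Big(1+\frac1{\mu+E}\Big)+O(\lambda^2)\Big),\qquad E=E(k).$$
At energies near $\sqrt\mu$, $\mu\le1$, this is about $S$ times $\frac{\lambda^2}{4\pi}\log(1/\mu)$ or more than half of that, up to $O(\lambda^2)S$, because $\mu+\sqrt\mu\le2\sqrt\mu$. So the residual is not small compared with $S$ once $\lambda^2\log(1/\mu)$ is large. Truncating at a fixed number of particles does not cure this: the level above the last one kept produces a residual of the same kind.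

**The scalar equation.** The cure is to put the feedback $M_F$ into the denominator, as in (1.5). Look for $F=1/(\mu+E\,G(E))$. The computation just quoted, with $1/S$ replaced by $F$, gives $M_F\approx E\,\gamma\int_E^1\frac{dx}{\mu+xG(x)}$ with $\gamma=\lambda^2/(2\pi)$. So (1.5) asks for $G(x)=1+\gamma\int_x^1\frac{dt}{\mu+tG(t)}$. At $\mu=0$ this is $G'=-\gamma/(xG)$, $G(1)=1$, i.e. $(G^2)'=-2\gamma/x$ and
$$G(x)=\sqrt{1+2\gamma\log(1/x)} .$$
This is the square root.

**Why not use all of $A_+$.** One would like to run the same scheme with $A_+$ in place of $A^{\mathrm{hi}}$. Two things go wrong. First, $A_+^*FA_+$ is not a multiplication operator. Take momenta along the first axis, written as numbers: its matrix element between $(3s,4s)$ and $(5s,2s)$ collects the configurations $(p_1,p_2,p_3)$ such that $\{p_1+p_2,p_3\}=\{3s,4s\}$ and $\{p_1+p_3,p_2\}=\{5s,2s\}$. There are four, namely $(s,2s,4s)$, $(-2s,5s,4s)$, $(2s,2s,3s)$, $(-s,5s,3s)$, and the products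 $w(p_1,p_2)w(p_1,p_3)$ are $15s^2,6s^2,20s^2,8s^2$. All are positive (take $5s\le1$), so for $F>0$ nothing cancels. Second, the natural way to bound such terms, Cauchy–Schwarz over the pairs of a configuration with weights $\alpha_{ij}=(|p_i||p_j|)^{1/2}E(p)^{-1/2}$ (the weights used in Section 9), costs a factor $\sum_{i<j}\alpha_{ij}$. If all $n+1$ momenta have the same length, then $\alpha_{ij}=\sqrt{2/(n+1)}$ and this factor is $n\sqrt{(n+1)/2}$, which grows with $n$. The split into high and low pairs deals with both. For high pairs the off-diagonal terms vanish identically (Lemma 1). And the functions $b_n$ built from $A^{\mathrm{hi}}$ live on configurations whose momenta have widely separated sizes, where $\sum\alpha_{ij}$ is bounded uniformly in $n$.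

## 7. Monotonicity in the coupling

The ansatz works for small $\lambda$ only. The next lemma transfers bounds from small $\lambda$ to all $\lambda$.

**Lemma 6.** Fix $N,\mu,p$. For $\lambda\ge\lambda'>0$: $\ \tau_{\lambda'}\le\tau_\lambda\le(\lambda/\lambda')^2\tau_{\lambda'}$.

*Proof.* Write $v_p=\lambda v$, $A'=\lambda B$ with $v,B$ independent of $\lambda$. For arbitrary $\lambda,\lambda'>0$ let $x_j,y_j$ be the sequences of Lemma 5 for $\lambda,\lambda'$; we drop the index $j$ and write $o(1)$ for quantities (numbers, or vectors in $L^2(\pi)$) that tend to $0$. Subscripts $e,o$ denote the parts in even and odd chaoses. Now $v$ is even, $S$ preserves parity and $B$ changes it. Projecting $(S-\lambda B)x=\lambda v+o(1)$ on even chaoses and $(S-\lambda'B)y=\lambda'v+o(1)$ on odd ones,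
$$Sx_e-\lambda Bx_o=\lambda v+o(1),\qquad Sy_o=\lambda'By_e+o(1).$$
The norms of $x,y$ are bounded and $B$ is antisymmetric, so
$$\lambda\langle y_e,v\rangle=\langle y_e,Sx_e\rangle-\lambda\langle y_e,Bx_o\rangle+o(1)=\langle y_e,Sx_e\rangle+\lambda\langle By_e,x_o\rangle+o(1)=\langle y_e,Sx_e\rangle+\tfrac\lambda{\lambda'}\langle Sy_o,x_o\rangle+o(1).$$
The left side equals $\frac\lambda{\lambda'}\langle y,\lambda'v\rangle\to\frac\lambda{\lambda'}\tau_{\lambda'}$. By Cauchy–Schwarz on the even and the odd part, the right side has modulus at most $\max(1,\frac\lambda{\lambda'})\|S^{1/2}x\|\|S^{1/2}y\|+o(1)\to\max(1,\frac\lambda{\lambda'})\sqrt{\tau_\lambda\tau_{\lambda'}}$. Hence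
$$\tfrac\lambda{\lambda'}\tau_{\lambda'}\le\max\big(1,\tfrac\lambda{\lambda'}\big)\sqrt{\tau_\lambda\tau_{\lambda'}}\qquad(\lambda,\lambda'>0).$$
For $\lambda\ge\lambda'$ this gives $\tau_{\lambda'}\le\tau_\lambda$. With the roles exchanged it gives $\frac{\lambda'}\lambda\tau_\lambda\le\sqrt{\tau_\lambda\tau_{\lambda'}}$, i.e. $\tau_\lambda\le(\lambda/\lambda')^2\tau_{\lambda'}$. $\square$

## 8. The hierarchical ansatz and its support

From here until the end of the proof of Theorem 2(a) we assume $\lambda\le1$. Let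
$$\gamma=\frac{\lambda^2}{2\pi}\le1,\qquad G(x)=G_\lambda(\mu+x),\qquad g(x)=\frac1{\mu+xG(x)},\qquad F=g(E).$$
Differentiating $G^2=1+2\gamma\log(1+\frac1{\mu+x})$ gives $G'=-\frac\gamma{G(\mu+x)(1+\mu+x)}$. So $-1\le xG'\le0$, and since $G\ge1$, $|(\mu+xG)'|=|G+xG'|\le G$. As $G(\infty)=1$,
$$0\le g(x)\le\frac1x,\qquad|g'(x)|\le\frac G{(xG)^2}\le\frac1{x^2},\qquad G(x)-1=\gamma\int_x^\infty\frac{dt}{(\mu+t)(1+\mu+t)G(t)} .\tag{8.1}$$

**Definition (ansatz).** For $v=v_p$ let $b_2=Fv$, $b_{n+1}=FA^{\mathrm{hi}}b_n$ for $n\ge2$, and $b=\sum_{n\ge2}b_n$. With $V(k)=\sum_i|k_i|^{1/2}$ let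
$$\mathcal H_n=\{k\in\mathbb M^n:V(k)\le4E(k)^{1/4}\}.$$

A configuration is in $\mathcal H_n$ when its momenta have well-separated sizes: if all $n$ lengths are equal, then $V=n\,s^{1/2}$ and $4E^{1/4}=4(n/2)^{1/4}s^{1/2}$, so $n^{3/4}\le4\cdot2^{-1/4}$ is required and $n$ is bounded.

**Lemma 7.** The sum defining $b$ is finite, so $b\in\mathcal P$, and $\mathrm{supp}\,b_n\subset\mathcal H_n$. Moreover, if $\{i,j\}$ is a high pair of $p\in\mathbb M^{n+1}$ and $p^{ij}\in\mathcal H_n$, then $p\in\mathcal H_{n+1}$.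

*Proof.* If $b_{n+1}(p)\ne0$, then $p$ has a high pair with $b_n(p^{ij})\ne0$, so the energy grows by a factor $100$ at each level: on $\mathrm{supp}\,b_n$, $100^{n-2}N^{-2}\le E\le n/2$. This is impossible for $n$ large. For the support, when $n=2$ we have $|k_i|\le\sqrt{2E}$ and $V\le2\cdot2^{1/4}E^{1/4}\le4E^{1/4}$. For the inductive claim, $V(p)\le V(p^{ij})+|p_i|^{1/2}+|p_j|^{1/2}$, hence
$$V(p)\le4E(p^{ij})^{1/4}+2\cdot2^{1/4}E(p)^{1/4}\le\big(4\cdot100^{-1/4}+2\cdot2^{1/4}\big)E(p)^{1/4}\le4E(p)^{1/4},$$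
as $4\cdot100^{-1/4}\le1.27$ and $2\cdot2^{1/4}\le2.38$. $\square$

## 9. Low pairs, uniformly in the number of particles

Three lattice bounds, for sums over $\ell\in\mathbb Z^2/N$, follow by counting points in dyadic shells:
$$\frac1{N^2}\sum_{0<|\ell|\le\rho}\frac1{|\ell|}\le C\rho\ (\rho>0),\qquad\frac1{N^2}\sum_{|\ell|\ge\rho}|\ell|^{-a}\le C_a\rho^{2-a}\ (a>2,\ \rho\ge\tfrac1N),\qquad\#\{|\ell|\le\rho\}\le CN^2\rho^2\ (\rho\ge\tfrac1N).\tag{9.1}$$
We also record a fact used several times. Let $n\ge2$, $E=E(k)$ and $E'$ as in (1.2). Then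
$$E'\ge100E\ \Rightarrow\ |\ell|\ge9\sqrt E;\qquad|\ell|\ge9\sqrt E\ \Rightarrow\ \big|E'-|\ell|^2\big|\le2\sqrt E|\ell|\ \text{ and }\ E'\ge\tfrac12|\ell|^2 .\tag{9.2}$$
Indeed $|k_i|\le\sqrt{2E}$ gives $E'\le E+|\ell|^2+\sqrt{2E}|\ell|\le(|\ell|+\sqrt E)^2$, which is the first claim. For $|\ell|\ge9\sqrt E$, $|E'-|\ell|^2|\le E+\sqrt{2E}|\ell|\le(\frac19+\sqrt2)\sqrt E|\ell|\le2\sqrt E|\ell|\le\frac29|\ell|^2$.

**Lemma 8.** Let $\psi$ be a symmetric function of $n\ge2$ momenta and $\alpha_{ij}(p)=(|p_i||p_j|)^{1/2}E(p)^{-1/2}$. Then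
$$\frac{4\kappa^2}{n+1}\sum_p\sum_{\{i,j\}\ \mathrm{low}}\frac{|p_i+p_j|^2|\psi(p^{ij})|^2}{E(p)\,\alpha_{ij}(p)}\le C\lambda^2\|E^{1/2}\psi\|^2.\tag{9.3}$$
Consequently:

(i) if $\mathrm{supp}\,\psi\subset\mathcal H_n$, then $\|S^{-1/2}A^{\mathrm{lo}}\psi\|\le C\lambda\|E^{1/2}\psi\|$;

(ii) for all $\psi$, $\|\mathbf 1_{\mathcal H_{n+1}}S^{-1/2}A^{\mathrm{lo}}\psi\|\le C\lambda\|E^{1/2}\psi\|$;

(iii) if $\psi'$ is a symmetric function of $n+1$ momenta with $\mathrm{supp}\,\psi'\subset\mathcal H_{n+1}$, then $\|S^{-1/2}A^{\mathrm{lo}*}\psi'\|\le C\lambda\|S^{1/2}\psi'\|$;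

(iv) if $\mathrm{supp}\,\psi\subset\mathcal H_n$, then $|\langle FA^{\mathrm{hi}}\psi,A^{\mathrm{lo}}\psi\rangle|\le C\lambda^2\|E^{1/2}\psi\|^2$.

*Proof.* **Step 1: (9.3).** The aim is to use that a low pair $\ell,m$ cannot be long. By (1.4) the left side is
$$\sum_k|\psi(k)|^2\sum_i2\kappa^2|k_i|^2\sum_{\ell+m=k_i}\mathbf 1_{E'<100E}\,E'^{-1/2}(|\ell||m|)^{-1/2},\qquad E=E(k).$$
Here $E'\ge E/2$ by (1.3), $|\ell|,|m|\le\sqrt{2E'}\le\sqrt{200E}$, and $(|\ell||m|)^{-1/2}\le\frac12(|\ell|^{-1}+|m|^{-1})$. By the first bound in (9.1) and $\kappa^2=\lambda^2/(4\pi^2N^2)$, the $i$-th term is at most $C\lambda^2|k_i|^2E^{-1/2}E^{1/2}$. Finally $\sum_i|k_i|^2=2E$.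

**Step 2: (i) and (ii).** We apply Cauchy–Schwarz with weights $\alpha_{ij}$ at points where their sum is bounded. If $V(p)\le8E(p)^{1/4}$, then $\sum_{i<j}\alpha_{ij}\le\frac12V^2E^{-1/2}\le32$. Since $|w(p_i,p_j)|\le|p_i+p_j|$ and $S\ge E$, at such $p$
$$S^{-1}|A^{\mathrm{lo}}\psi(p)|^2\le32\cdot\frac{4\kappa^2}{n+1}\sum_{\mathrm{low}}\frac{|p_i+p_j|^2|\psi(p^{ij})|^2}{E\,\alpha_{ij}} .$$
Summing over $p\in\mathcal H_{n+1}$ and using (9.3) gives (ii). For (i), let $\mathrm{supp}\,\psi\subset\mathcal H_n$ and $A^{\mathrm{lo}}\psi(p)\ne0$. Then some $p^{ij}\in\mathcal H_n$, and by (1.3)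
$$V(p)\le4E(p^{ij})^{1/4}+2\cdot2^{1/4}E(p)^{1/4}\le(4\cdot2^{1/4}+2\cdot2^{1/4})E(p)^{1/4}\le8E(p)^{1/4},$$
so the bound holds at every $p$ in the support of $A^{\mathrm{lo}}\psi$, and (9.3) gives (i).

**Step 3: (iii), by duality.** By (ii), $|\langle\varphi,A^{\mathrm{lo}*}\psi'\rangle|=|\langle S^{-1/2}A^{\mathrm{lo}}\varphi,S^{1/2}\psi'\rangle|\le C\lambda\|E^{1/2}\varphi\|\,\|S^{1/2}\psi'\|$, because $\psi'$ lives on $\mathcal H_{n+1}$. Take $\varphi=S^{-1/2}f$, for which $\|E^{1/2}\varphi\|\le\|f\|$, and the supremum over $\|f\|\le1$.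

**Step 4: (iv), the product of a high and a low pair.** The aim is to gain a power of the energy ratio, which makes the sum over high pairs converge. Let $A^{\mathrm{hi}}\psi(p)\ne0$, with unique high pair $\{i,j\}$. Then $p^{ij}\in\mathcal H_n$, and $p\in\mathcal H_{n+1}$ by Lemma 7. Any low pair $\{i',j'\}$ differs from $\{i,j\}$, so it contains an index other than $i,j$. Since $\sum_{l\ne i,j}|p_l|^{1/2}\le V(p^{ij})\le4E(p^{ij})^{1/4}$,
$$\sum_{\mathrm{low}}\alpha_{i'j'}\le E(p)^{-1/2}\,V(p)\sum_{l\ne i,j}|p_l|^{1/2}\le16\Big(\frac{E(p^{ij})}{E(p)}\Big)^{1/4}.$$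
Put $s=|p_i+p_j||\psi(p^{ij})|$ and $s'=|p_{i'}+p_{j'}||\psi(p^{i'j'})|$. Since $F\le1/E$ and $ss'\le\frac12(\alpha_{i'j'}s^2+s'^2/\alpha_{i'j'})$, the terms with $s'^2$ contribute at most half of the left side of (9.3). By (1.4), the terms with $s^2$ contribute at most
$$\sum_k|\psi(k)|^2\sum_i\kappa^2|k_i|^2\sum_{\ell+m=k_i:\ E'\ge100E}\frac{16}{E'}\Big(\frac E{E'}\Big)^{1/4}.$$
By (9.2), $|\ell|\ge9\sqrt E$ and $E'\ge\frac12|\ell|^2$ here. As $\sqrt E\ge1/N$, the second bound in (9.1) gives $N^{-2}\sum_{|\ell|\ge9\sqrt E}E^{1/4}|\ell|^{-5/2}\le C$. With $\sum_i|k_i|^2=2E$, the display is at most $C\lambda^2\|E^{1/2}\psi\|^2$. $\square$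

## 10. The diagonal multiplier

We now show that $F$ solves the scalar equation (1.5) up to an error $O(\lambda^2)E$.

**Lemma 9.** Let $\tilde g:(0,\infty)\to[0,\infty)$ be $C^1$ with $\tilde g(x)\le1/x$ and $|\tilde g'(x)|\le x^{-2}$. Let $\rho\ge1/N$, $q\in\mathbb Z^2/N$, $|q|\le\sqrt2\rho$, and let $T(\ell)>0$ satisfy $|T(\ell)-|\ell|^2|\le2\rho|\ell|$ for $|\ell|\ge9\rho$. Put
$$\Sigma=\frac{\lambda^2}{\pi^2N^2}\sum_{\ell,\,q-\ell\in\mathbb M,\ |\ell|\ge10\rho}\chi(\ell,q-\ell)^2\,\tilde g(T(\ell)).$$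
Then, with absolute implied constants:

(a) $\Sigma=\gamma\int_{100\rho^2}^1\tilde g(x)dx+O(\lambda^2)$, where the integral is $0$ if $100\rho^2\ge1$;

(b) if $\tilde g=g$, then $\Sigma=G(\rho^2)-1+O(\lambda^2)$;

(c) if $\tilde g(x)=\frac1{\mu+x}$, then $\Sigma=\gamma\log\big(1+\frac1{\mu+\rho^2}\big)+O(\lambda^2)$.

*Proof.* If $10\rho>1$, the sum is empty and (a) is trivial. So for (a) let $10\rho\le1$; then $N\ge10$.

**Step 1: replace the summand by a radial function times $\cos^22\theta$.** For $|\ell|\ge9\rho$, $T(\ell)\ge(1-\frac29)|\ell|^2\ge\frac12|\ell|^2$, so by the bound on $\tilde g'$, $|\tilde g(T)-\tilde g(|\ell|^2)|\le2\rho|\ell|\cdot4|\ell|^{-4}=8\rho|\ell|^{-3}$. With $m=q-\ell$, the inequality $\big|\frac a{|a|}-\frac b{|b|}\big|\le\frac{2|a-b|}{|b|}$ for $a=-m$, $b=\ell$ gives $\big|\frac m{|m|}+\frac\ell{|\ell|}\big|\le\frac{2|q|}{|\ell|}$. Since $|c(a,b)|\le|a||b|$ and $c(\frac\ell{|\ell|},\frac\ell{|\ell|})=-\cos2\theta_\ell$, we get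 $|\chi(\ell,m)-\cos2\theta_\ell|\le2|q|/|\ell|$ and $|\chi(\ell,m)^2-\cos^22\theta_\ell|\le4|q|/|\ell|$. By (9.1) with $a=3$, replacing the summand by $f(\ell)=\cos^2(2\theta_\ell)\,\tilde g(|\ell|^2)$ costs $O(1)$ in $N^{-2}\sum$.

**Step 2: drop the condition $|q-\ell|\le1$.** The added $\ell$ satisfy $1\ge|\ell|\ge1-|q|$. Since $|\ell|\ge10\rho\ge7|q|$, we have $|q|\le\frac17$ and $|\ell|\ge\frac67$, so $f\le2$. There are at most $CN^2$ such points, and the cost is $O(1)$. The case $\ell=q$ does not occur, as $|q|<10\rho\le|\ell|$.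

**Step 3: pass to the integral.** We have $|f|\le|x|^{-2}$ and $|\nabla f|\le C|x|^{-3}$. Use cells of side $1/N$ centred at the points $\ell\in\mathbb M$ with $|\ell|\ge10\rho\ge10/N$; on such a cell $|x|\ge\frac9{10}|\ell|$. The total error is at most $CN^{-3}\sum_{\ell\ne0}|\ell|^{-3}=C\sum_{j\in\mathbb Z^2\setminus0}|j|^{-3}\le C$. The union of the cells and the annulus $\{10\rho\le|x|\le1\}$ differ only inside $\{5\rho\le|x|\le20\rho\}\cup\{\frac14\le|x|\le2\}$, where $\int|x|^{-2}dx\le C$. Since $\int_0^{2\pi}\cos^22\theta\,d\theta=\pi$,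
$$\int_{10\rho\le|x|\le1}f\,dx=\pi\int_{10\rho}^1\tilde g(r^2)\,r\,dr=\frac\pi2\int_{100\rho^2}^1\tilde g(x)dx,$$
and multiplying by $\lambda^2/\pi^2$ gives (a), as $\frac{\lambda^2}{\pi^2}\cdot\frac\pi2=\gamma$.

**Step 4: (b), comparison with (8.1).** By (8.1), $g$ is admissible in (a). On $(0,1]$,
$$0\le\frac1{\mu+xG}-\frac1{(\mu+x)G}=\frac{\mu(G-1)}{(\mu+xG)(\mu+x)G}\le\frac\mu{(\mu+x)^2},$$
$$0\le\frac1{(\mu+x)G}-\frac1{(\mu+x)(1+\mu+x)G}=\frac1{(1+\mu+x)G}\le1,$$
and each right side has integral at most $1$ over $(0,1]$. Further, the integrand in (8.1) is at most $\frac1t$ and at most $t^{-2}$, so it contributes at most $\log100$ on $[\rho^2,100\rho^2]$ and at most $1$ on $[1,\infty)$. If $100\rho^2<1$, this shows $\gamma\int_{100\rho^2}^1g\,dx=G(\rho^2)-1+O(\gamma)$. If $100\rho^2\ge1$, then $G(\rho^2)-1\le\gamma\int_{\rho^2}^\infty\frac{dx}{x(1+x)}=\gamma\log(1+\rho^{-2})\le\gamma\log101$, and the statement holds with the integral equal to $0$.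

**Step 5: (c).** If $100\rho^2<1$, the integral in (a) is $\log\frac{1+\mu}{\mu+100\rho^2}$. It differs from $\log\frac{1+\mu+\rho^2}{\mu+\rho^2}$ by $\log\frac{1+\mu+\rho^2}{1+\mu}+\log\frac{\mu+100\rho^2}{\mu+\rho^2}\in[0,\log2+\log100]$. If $100\rho^2\ge1$, then $\log(1+\frac1{\mu+\rho^2})\le\log101$. $\square$

**Lemma 10.** (a) For $n\ge2$, $k\in\mathbb M^n$, $E=E(k)$: $\ |M_F(k)-E(G(E)-1)|\le C\lambda^2E$.

(b) $Q:=\langle v_p,b_2\rangle$ is real and nonnegative and satisfies $|2Q-(G(e_p)-1)|\le C\lambda^2$.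

*Proof.* (a) Since $w(\ell,m)^2=|k_i|^2\chi^2$ and $2\kappa^2=\frac{\lambda^2}{2\pi^2N^2}$, $M_F=\sum_i\frac12|k_i|^2I_i$ with
$$I_i=\frac{\lambda^2}{\pi^2N^2}\sum_{\ell,\,k_i-\ell\in\mathbb M}\chi(\ell,k_i-\ell)^2\,g(E')\,\mathbf 1_{E'\ge100E}.$$
Take $\rho=\sqrt E\ge1/N$, $q=k_i$, $T=E'$; the hypotheses of Lemma 9 hold by (1.3) and (9.2). We compare $\{E'\ge100E\}$ with $\{|\ell|\ge10\rho\}$. If $E'\ge100E$, then $|\ell|\ge9\rho$. If $|\ell|\ge12\rho$, then $E'\ge|\ell|(|\ell|-2\rho)\ge120E$. So the two sets differ only within $9\rho\le|\ell|\le12\rho$, where $g(E')\le1/E'\le C/E$. By the third bound in (9.1) this changes $N^{-2}\sum$ by $O(1)$. Lemma 9(b) gives $I_i=G(E)-1+O(\lambda^2)$, and $\sum_i\frac12|k_i|^2=E$.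

(b) Here $2Q=4\kappa^2\sum\chi^2g(E')=\frac{\lambda^2}{\pi^2N^2}\sum_{\ell,p-\ell\in\mathbb M}\chi(\ell,p-\ell)^2g(E')$ with $E'=\frac12|\ell|^2+\frac12|p-\ell|^2=|\ell|^2-p\cdot\ell+\frac12|p|^2$. Take $\rho=\sqrt{e_p}$, $q=p$, $T=E'$, so $|p|\le\rho$. Always $E'\ge\max(\frac14|p|^2,N^{-2})\ge\rho^2/4$, so the $\ell$ with $|\ell|<10\rho$ contribute at most $N^{-2}\,\#\{|\ell|<10\rho\}\cdot4\rho^{-2}\le C$ to $N^{-2}\sum$. For $|\ell|\ge9\rho$, $|E'-|\ell|^2|\le\rho|\ell|+\frac12\rho^2\le2\rho|\ell|$. Apply Lemma 9(b). $\square$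

**Remark.** The proof of (a) with Lemma 9(c) in place of Lemma 9(b) gives $|M_{1/S}(k)-\gamma E\log(1+\frac1{\mu+E})|\le C\lambda^2E$. This is the formula used in Section 6.

## 11. An alternating sign makes the error quadratic: proof of Theorem 2

Let $\lambda\le1$, $v=v_p$, and
$$r=(S-A')b-v,\qquad\mathcal E=\|S^{1/2}b\|^2 .$$

**Step 1: the residual.** We show that the high part of the equation cancels. By the ansatz, $(\mu+EG)b_2=v$, $(\mu+EG)b_n=A^{\mathrm{hi}}b_{n-1}$ for $n\ge3$, and $A^{\mathrm{hi}*}b_{n+1}=A^{\mathrm{hi}*}FA^{\mathrm{hi}}b_n=M_Fb_n$ by Lemma 3. Write $S=(\mu+EG)-E(G-1)$. The $n$-th component of $(S-A')b-v$ is $Sb_n-A_+b_{n-1}+A_+^*b_{n+1}$, minus $v$ if $n=2$, with $b_1:=0$. Hence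
$$r_n=\big(M_F-E(G-1)\big)b_n-A^{\mathrm{lo}}b_{n-1}+A^{\mathrm{lo}*}b_{n+1}\qquad(n\ge2).\tag{11.1}$$

**Step 2: the residual is of order $\lambda$.** By Lemma 10(a), $\|S^{-1/2}(M_F-E(G-1))b_n\|\le C\lambda^2\|S^{1/2}b_n\|$. By Lemma 7 the supports are in $\mathcal H_n$, so Lemma 8(i) and (iii) bound the other two terms by $C\lambda\|S^{1/2}b_{n-1}\|$ and $C\lambda\|S^{1/2}b_{n+1}\|$. Summing squares over $n$,
$$\|S^{-1/2}r\|\le C\lambda\,\mathcal E^{1/2}.\tag{11.2}$$

**Step 3: tested against $b$, the residual is of order $\lambda^2$.** Let $\Theta=(-1)^n$ on the $n$-th chaos. By (11.1),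
$$|\langle\Theta r,b\rangle|\le\sum_n|\langle b_n,(M_F-E(G-1))b_n\rangle|+2\sum_{n\ge3}|\langle b_n,A^{\mathrm{lo}}b_{n-1}\rangle|\le C\lambda^2\mathcal E,\tag{11.3}$$
by Lemma 10(a) for the first sum and Lemma 8(iv) with $\psi=b_{n-1}$, $b_n=FA^{\mathrm{hi}}b_{n-1}$ for the second.

**Step 4: the energy of $b$ is controlled by $Q$.** Since $A'$ is antisymmetric, $\mathcal E=\mathrm{Re}\langle b,(S-A')b\rangle=Q+\mathrm{Re}\langle b,r\rangle\le Q+C\lambda\mathcal E$ by (11.2). So $\mathcal E\le2Q$ for $\lambda\le\lambda_0$, with $\lambda_0\in(0,1]$ a small absolute constant.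

**Step 5: distance to the true solution.** Let $y_j$ be as in Lemma 5 and $w_j=y_j-b$. Then $(S-A')w_j=-r+o(1)$ in $L^2(\pi)$. Pairing with $w_j$, taking real parts and using $S\ge\mu$, $\|S^{1/2}w_j\|^2\le\|S^{1/2}w_j\|\big(\|S^{-1/2}r\|+\mu^{-1/2}o(1)\big)$, so
$$\limsup_j\|S^{1/2}w_j\|\le\|S^{-1/2}r\|.\tag{11.4}$$

**Step 6: the sign $\Theta$.** We want $\tau-Q=\lim\langle v,w_j\rangle$. Bounding it by $\|S^{-1/2}v\|\,\|S^{1/2}w_j\|$ is too costly: $2\|S^{-1/2}v_0\|^2$ has size $\lambda^2\log(1/\mu)$ (Section 6), while $2Q=G-1+O(\lambda^2)$. What helps is that $\Theta$ turns an approximate solution of the equation into one of the adjoint equation. Indeed $A'$ changes $n$ by one, so $\Theta A'=-A'\Theta$; also $\Theta v=v$. Therefore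
$$\langle\Theta b,(S-A')y_j\rangle=\langle(S+A')\Theta b,y_j\rangle=\langle\Theta(S-A')b,y_j\rangle=\langle v,y_j\rangle+\langle\Theta r,y_j\rangle .$$
The left side tends to $\langle\Theta b,v\rangle=\langle b_2,v\rangle=Q$. Hence $\tau=Q-\lim_j\langle\Theta r,b+w_j\rangle$. By (11.3) the part with $b$ is at most $C\lambda^2\mathcal E$. By (11.2) and (11.4) the part with $w_j$ is in the limit at most $\|S^{-1/2}r\|^2\le C\lambda^2\mathcal E$. With Step 4,
$$|\tau-Q|\le C\lambda^2\mathcal E\le C\lambda^2Q .$$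

**Step 7: part (a).** Since $\widehat D_N=1+2\tau$, Lemma 10(b) gives
$$|\widehat D_N-G(e_p)|\le2|\tau-Q|+|2Q-(G(e_p)-1)|\le C\lambda^2(1+2Q)\le C_0\lambda^2G(e_p),$$
because $2Q\le G(e_p)-1+C\lambda^2$ and $G\ge1$. Here $G(e_p)=G_\lambda(\mu+e_p)$. Decrease $\lambda_0$ so that $C_0\lambda_0^2\le\frac12$. This proves (a).

**Step 8: part (b).** For $\lambda\le\lambda_0$ it follows from (a). Let $\lambda>\lambda_0$, $\Lambda=\lambda/\lambda_0$. By Lemma 6 and $\widehat D_N=1+2\tau$, $\widehat D_{N,\lambda_0}\le\widehat D_{N,\lambda}\le\Lambda^2\widehat D_{N,\lambda_0}$. Also $G_{\lambda_0}\le G_\lambda\le\Lambda G_{\lambda_0}$, since $G_\lambda^2=1+\Lambda^2\frac{\lambda_0^2}\pi\log(1+\frac1s)\le\Lambda^2G_{\lambda_0}^2$. Combined with (a) at $\lambda_0$, which gives $\frac12G_{\lambda_0}\le\widehat D_{N,\lambda_0}\le\frac32G_{\lambda_0}$, this proves (b). $\square$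

## 12. An exact formula for the variance: proof of Theorem 1

**Theorem BD with $\delta=\frac12$.** By (2.1) and Theorem 2(b) at $p=0$, where $e_0=N^{-2}\to0$, $\mu^2\mathcal D_N(\mu)$ has liminf at least $\frac1{2\Lambda}G_\lambda(\mu)$ and limsup at most $\frac32\Lambda^2G_\lambda(\mu)$ as $N\to\infty$. For $\mu\in(0,1]$, $\log(1+1/\mu)\ge\log2$, so
$$\tfrac\lambda{\sqrt\pi}\big(\log(1+\tfrac1\mu)\big)^{1/2}\le G_\lambda(\mu)\le\big(\tfrac1{\log2}+\tfrac{\lambda^2}\pi\big)^{1/2}\big(\log(1+\tfrac1\mu)\big)^{1/2}.$$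
This is Theorem BD with $\delta=1-\delta=\frac12$.

**Step 1: the exact formula.** It expresses $\mathcal V$ through $\widehat D_N$. Let $\hat\phi(q)=\int\phi(x)e^{iq\cdot x}dx$. For $N$ large, $H_N^\varepsilon(t)[\phi]=(2\pi N)^{-1}\sum_p\hat\phi(p/\varepsilon)\hat H_p(t/\varepsilon^2)$. By translation invariance, increments of different modes are uncorrelated: a shift by $x$ multiplies $\hat H_p$ by $e^{ip\cdot x}$. Set $\mu'=\varepsilon^2\mu$ and substitute $t=\varepsilon^2s$. For $p\ne0$, by (2.1) (for $|p|>1$ directly for the Ornstein–Uhlenbeck process, with $\widehat D_N=1$),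
$$\mu'\int_0^\infty e^{-\mu's}\,\mathbb E|\hat H_p(s)-\hat H_p(0)|^2ds=\frac2{|p|^2}\Big(1-\frac{\mu'}{\mu'+\frac12|p|^2\widehat D_N}\Big)=\frac{2\widehat D_N}{2\mu'+|p|^2\widehat D_N}.$$
For $p=0$, $\hat H_0(s)=\int_0^s\lambda\widehat{\mathcal N}_0\,dr+B_0(s)$ with $B_0$ independent of $Z$, so by stationarity
$$\mathbb E|\hat H_0(s)|^2=s+2\lambda^2\int_0^s\!\int_0^{t}\mathbb E[\widehat{\mathcal N}_0(r)\widehat{\mathcal N}_0(0)]\,dr\,dt=sD_N(s),\tag{12.1}$$
and the Laplace expression is $\mu'\mathcal D_N(\mu')=\widehat D_N(\mu',0)/\mu'$, the same formula at $p=0$. Hence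
$$\mathcal V_\phi^{\varepsilon,N}(\mu)=\frac1{(2\pi N)^2}\sum_{p\in\mathbb Z^2/N}|\hat\phi(p/\varepsilon)|^2\,\frac{2\widehat D_N(\varepsilon^2\mu,p)}{2\varepsilon^2\mu+|p|^2\widehat D_N(\varepsilon^2\mu,p)},\tag{12.2}$$
and each term is increasing in $\widehat D_N$.

**Step 2: the upper bound (iii).** By Theorem 2(b), $\widehat D_N(\varepsilon^2\mu,p)\le\frac32\Lambda^2G_\lambda(\varepsilon^2\mu)$ for all $p$ (trivially for $|p|>1$). Each fraction in (12.2) is at most $\widehat D_N/(\varepsilon^2\mu)$. Parseval on $\mathbb T_N^2$ for $y\mapsto\varepsilon^2\phi(\varepsilon y)$ gives $(2\pi N)^{-2}\sum_p|\hat\phi(p/\varepsilon)|^2=\varepsilon^2\|\phi\|_{L^2}^2$. So for $N$ large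
$$\mathcal V_\phi^{\varepsilon,N}(\mu)\le\frac{3\Lambda^2}{2\mu}\Big[1+\lambda^2\log\Big(1+\frac1{\varepsilon^2\mu}\Big)\Big]^{1/2}\|\phi\|_{L^2}^2 .$$

**Step 3: a lower bound for small wave numbers.** Let $\mu\ge1$, $\varepsilon\le1$, $p=\varepsilon q$ with $|q|\le1$, and $N^{-2}\le\varepsilon^2\mu$. Then $e_p\le\varepsilon^2\mu$, so $\varepsilon^2\mu+e_p\le2\varepsilon^2\mu$. Since $(1+\frac1{2s})^2\ge1+\frac1s$, $\log(1+\frac1{2s})\ge\frac12\log(1+\frac1s)$. So Theorem 2(b) gives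
$$\widehat D_N(\varepsilon^2\mu,p)\ge d:=c_\lambda\Big(1+\lambda^2\log\Big(1+\frac1{\varepsilon^2\mu}\Big)\Big)^{1/2},\qquad c_\lambda\in(0,1].\tag{12.3}$$
Insert this in (12.2) and restrict to $|q|\le\kappa_0$ with $\kappa_0\le1$. With $p=\varepsilon q$ each fraction is at least $\varepsilon^{-2}\frac{2d}{2\mu+|q|^2d}$, and $N^{-2}=\varepsilon^2(N\varepsilon)^{-2}$, where $(N\varepsilon)^{-2}$ is the cell area of $\mathbb Z^2/(N\varepsilon)$. Letting $N\to\infty$,
$$\liminf_N\mathcal V_\phi^{\varepsilon,N}(\mu)\ge\frac1{4\pi^2}\int_{|q|\le\kappa_0}|\hat\phi(q)|^2\frac{2d}{2\mu+|q|^2d}\,dq .\tag{12.4}$$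

**Step 4: (i).** Choose $\kappa_0\le1$ with $|\hat\phi(q)|^2\ge\frac12|\hat\phi(0)|^2$ on $|q|\le\kappa_0$; this is possible as $\hat\phi(0)=\int\phi\ne0$. In polar coordinates $\int_{|q|\le\kappa_0}\frac{2d}{2\mu+|q|^2d}dq=2\pi\log(1+\frac{\kappa_0^2d}{2\mu})$. So the right side of (12.4) is at least $\frac{|\hat\phi(0)|^2}{4\pi}\log\big(1+\frac{\kappa_0^2d}{2\mu}\big)$. With $c_\phi=\min\big(\frac{|\hat\phi(0)|^2}{4\pi},\frac{\kappa_0^2c_\lambda}2\big)$ this is at least $c_\phi\log\big(c_\phi(1+\lambda^2\log(1+\frac1{\varepsilon^2\mu}))^{1/2}/\mu\big)$; if that logarithm is negative there is nothing to prove.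

**Step 5: (ii).** Take $a_\phi=1$, $\kappa_0=1$. For $1\le\mu\le(\log\frac1\varepsilon)^{1/2}$ and $\varepsilon$ small, $\varepsilon^2\mu\le\varepsilon$, hence $d\ge c_\lambda\lambda(\log\frac1\varepsilon)^{1/2}\ge c_\lambda\lambda\mu$. The fraction in (12.4) is increasing in $d$, so for $|q|\le1$ it is at least $\frac{2c_\lambda\lambda}{2+c_\lambda\lambda}$. The right side of (12.4) is at least $\frac1{4\pi^2}\frac{2c_\lambda\lambda}{2+c_\lambda\lambda}\int_{|q|\le1}|\hat\phi|^2dq$, which is positive because $\hat\phi$ is analytic and not identically $0$. This proves Theorem 1. $\square$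

## 13. Two-sided bounds for $\mathcal V$ and bounds in real time

*Proof of Theorem 3.* **Lower bounds.** Since $\frac1\pi\le1$, $d\ge c_\lambda X$ in (12.3). If $\int\phi\ne0$, Step 4 of Section 12 gives the lower bound $\frac{|\hat\phi(0)|^2}{4\pi}\log(1+\frac{\kappa_0^2c_\lambda X}{2\mu})$. If $\int\phi=0$, take $\kappa_0=1$ in (12.4) and use, for $|q|\le1$, $\frac{2d}{2\mu+|q|^2d}\ge\frac{2c_\lambda X}{2\mu+c_\lambda X}\ge\frac{c_\lambda X}{\mu+X}$; the integral $\int_{|q|\le1}|\hat\phi|^2$ is positive.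

**Upper bounds.** Let $\bar d=\frac32\Lambda^2X\ge\widehat D_N(\varepsilon^2\mu,p)$ for all $p$. Since $\hat\phi$ is a Schwartz function, letting $N\to\infty$ in (12.2) gives
$$\limsup_N\mathcal V^{\varepsilon,N}_\phi(\mu)\le\frac1{4\pi^2}\int_{\mathbb R^2}|\hat\phi(q)|^2\frac{2\bar d}{2\mu+|q|^2\bar d}\,dq .$$
Let $\int\phi\ne0$. The part $|q|\le1$ is at most $\frac{\|\hat\phi\|_\infty^2}{4\pi^2}\,2\pi\log(1+\frac{\bar d}{2\mu})$. For $|q|>1$ the fraction is at most $\frac{2y}{1+y}\le2\log(1+y)$ with $y=\frac{\bar d}{2\mu}$, and $\int|\hat\phi|^2<\infty$. Together this is at most $C'\log(1+C'X/\mu)$.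

Let $\int\phi=0$. Then $|\hat\phi(q)|\le C_\phi|q|$, so $\int|\hat\phi|^2|q|^{-2}dq<\infty$. The fraction is at most $\min(\bar d/\mu,2/|q|^2)$, so the integral is at most $C_{\phi,\lambda}\min(X/\mu,1)\le2C_{\phi,\lambda}\frac X{\mu+X}$.

**The final claim.** For $\mu\ge1$, $X\le G_\lambda(\varepsilon^2)\le C_\lambda(\log\frac1\varepsilon)^{1/2}$ for $\varepsilon$ small. If $\mu(\varepsilon)/(\log\frac1\varepsilon)^{1/2}\to\infty$, then $X/\mu\to0$ and the upper bound tends to $0$. $\square$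

*Proof of Theorem 4.* **Upper bounds.** By (12.1), $U(t):=tD_N(t)=\mathbb E|\hat H_0(t)|^2$. The process $\hat H_0$ has stationary increments and $\hat H_0(0)=0$, so splitting the increment at time $t$ gives $U(T)\le2U(t)+2U(T-t)$ for $0\le t\le T$. Averaging over $t\in[0,T]$, for all $T>0$ and $N$,
$$U(T)\le\frac4T\int_0^TU\,dt\le\frac{4e}T\int_0^\infty e^{-t/T}U(t)dt=4e\,T\,\widehat D_N(1/T,0)\le C_\lambda T\,G_\lambda(1/T),\tag{13.1}$$
where the equality is $\mathcal D_N(1/T)=T^2\widehat D_N(1/T,0)$ and the last step is Theorem 2(b). For $T\ge T_\lambda$ this gives $D_N(T)\le C_\lambda\sqrt{\log T}$. Integrating (13.1), and using that $t\mapsto G_\lambda(1/t)$ is increasing, $T^{-2}\int_0^TtD_N(t)dt\le C_\lambda G_\lambda(1/T)\le C_\lambda\sqrt{\log T}$.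

**Lower bound.** The idea is that the Laplace transform is large, while (13.1) shows that its tail is not. Let $N^2\ge T'$. Then $1/T'+N^{-2}\le2/T'$ and $G_\lambda(2s)^2\ge\frac12G_\lambda(s)^2$ (by the logarithm inequality of Section 12, Step 3), so Theorem 2(b) gives
$$\int_0^\infty e^{-t/T'}U\,dt=T'^2\,\widehat D_N(1/T',0)\ge c_1T'^2G_\lambda(1/T'),\qquad c_1=c_1(\lambda)>0 .$$
For $t\ge T'$, $\log(1+t)\le\log(1+T')+\log\frac t{T'}$, and $G_\lambda\ge1$, so $G_\lambda(1/t)^2\le G_\lambda(1/T')^2\big(1+\frac{\lambda^2}\pi\log\frac t{T'}\big)$. Hence by (13.1), substituting $t=T'x$,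
$$\int_{KT'}^\infty e^{-t/T'}U\,dt\le C_\lambda T'^2G_\lambda(1/T')\int_K^\infty e^{-x}x\Big(1+\frac{\lambda^2}\pi\log x\Big)^{1/2}dx\le\frac{c_1}2T'^2G_\lambda(1/T')$$
for $K=K_\lambda\ge1$ large. Subtracting, $\int_0^{KT'}U\,dt\ge\int_0^{KT'}e^{-t/T'}U\,dt\ge\frac{c_1}2T'^2G_\lambda(1/T')$. Given $T\ge K^2$ and $N^2\ge T$, apply this with $T'=T/K\le T\le N^2$:
$$T^{-2}\int_0^TtD_N(t)\,dt\ge\frac{c_1}{2K^2}G_\lambda(K/T)\ge\frac{c_1}{2K^2}\cdot\frac\lambda{\sqrt\pi}\sqrt{\log(T/K)}\ge c_\lambda\sqrt{\log T},$$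
since $\log(T/K)\ge\frac12\log T$. $\square$
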